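\title{An integer group determinant that does not descend to a subgroup}

\begin{abstract}
For a finite group $G$, let $\mathcal{S}(G)$ be the set of values of the group determinant $\det(a_{gh^{-1}})$ at integers $a_g$. We show that the inclusion $\mathcal{S}(G)\subseteq\mathcal{S}(H)$ can fail for a subgroup $H$ of $G$: for the dicyclic group $Q_{40}$, the set $\mathcal{S}(Q_{40}\times\mathbb{Z}_3)\setminus\mathcal{S}(Q_{40})$ is infinite and contains $31^2\cdot109\cdot439\cdot559\cdot1009$. We also show that a value in $\mathcal{S}(G)$ coprime to $|H|$ lies in $\mathcal{S}(H)$ when no simple component of $\mathbb{Q}[H]$ is a totally definite quaternion algebra, and that for arbitrary $H$ it is the determinant of a $2\times2$ matrix over $\mathbb{Z}[H]$.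
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $G$ be a finite group. The \emph{integer group determinant} of an element $\alpha=\sum_{g\in G}a_gg$ of $\mathbb{Z}[G]$ is
\[
\mathcal{D}_G(\alpha)=\det\bigl(a_{gh^{-1}}\bigr)_{g,h\in G},
\]
and $\mathcal{S}(G)\subseteq\mathbb{Z}$ denotes the set of all values of $\mathcal{D}_G$ on $\mathbb{Z}[G]$. Since $\alpha h=\sum_g a_{gh^{-1}}g$, the matrix is that of left multiplication by $\alpha$ in the basis $G$. Hence $\mathcal{D}_G$ is multiplicative, and $|\mathcal{D}_G(\alpha)|$, when nonzero, is the index of the right ideal $\alpha\mathbb{Z}[G]$ in $\mathbb{Z}[G]$.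

For the trivial group, $\mathcal{S}=\mathbb{Z}$. For the cyclic group $\mathbb{Z}_2$ the values are $a^2-b^2=(a-b)(a+b)$, a product of two integers of equal parity, so $\mathcal{S}(\mathbb{Z}_2)$ consists of the odd integers and the multiples of $4$. The larger group imposes more conditions, and one may guess that this is always so.

\begin{quote}
Is $\mathcal{S}(G)\subseteq\mathcal{S}(H)$ for every finite group $G$ and every subgroup $H$ of $G$?
\end{quote}

This question is posed as an open problem in \cite{PP}. The inclusion is known when $H$ is abelian and when $G=\mathbb{Z}_2\times H$; both cases have short proofs, recalled in Section~\ref{sec:matrices}. In general the answer is no, and already the second of these inclusions fails with $\mathbb{Z}_3$ in place of $\mathbb{Z}_2$. Let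
\[
Q_{40}=\langle x,y\mid x^{20}=1,\ y^2=x^{10},\ yxy^{-1}=x^{-1}\rangle
\]
be the dicyclic group of order $40$.

\begin{theorem}\label{thm:A}
Let $H=Q_{40}$ and $G=Q_{40}\times\mathbb{Z}_3$. Then
\[
D=31^2\cdot109\cdot439\cdot559\cdot1009=25\,936\,858\,933\,141
\]
lies in $\mathcal{S}(G)\setminus\mathcal{S}(H)$, and $\mathcal{S}(G)\setminus\mathcal{S}(H)$ is infinite.
\end{theorem}

The second theorem locates the cause of the failure. The algebra $\mathbb{Q}[H]$ is a product of simple algebras, its \emph{simple components}, each central simple over a number field. A central simple algebra $B$ of dimension $4$ over a number field $F$ is a \emph{totally definite quaternion algebra} if all embeddings of $F$ in $\mathbb{C}$ are real and $B\otimes_{F}\mathbb{R}$ is the algebra $\mathbb{H}$ of Hamilton's quaternions for each of them.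

\begin{theorem}\label{thm:B}
Let $H\le G$ be finite groups and let $D\in\mathcal{S}(G)$ with $\gcd(D,|H|)=1$.
\begin{enumerate}
\item If no simple component of $\mathbb{Q}[H]$ is a totally definite quaternion algebra, then $D\in\mathcal{S}(H)$.
\item For arbitrary $H$, the number $D$ is the determinant of the $\mathbb{Z}$-linear action on $\mathbb{Z}[H]^2$ of some matrix in $M_2(\mathbb{Z}[H])$.
\end{enumerate}
\end{theorem}

So for values coprime to $|H|$, totally definite quaternion components are the only possible source of counterexamples. Part (1) applies, for instance, when $|H|$ is odd: a quaternion component gives a complex irreducible representation of degree $2$, and such degrees divide $|H|$. The number $D$ of Theorem~\ref{thm:A} is coprime to $40$, and $\mathbb{Q}[Q_{40}]$ maps onto the rational Hamilton quaternions through the quotient $Q_{40}/\langle x^4\rangle\cong Q_8$.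

Here is the idea behind Theorem~\ref{thm:A}. On a definite quaternion component the determinant is a sum of squares of absolute values, so a small determinant forces some coordinates to vanish. In $Q_{40}$ such components come from the roots of unity of order $4$ and of order $20$, and they are linked by a congruence modulo $5$; vanishing in one restricts the sum of squares in the other (Section~\ref{sec:obstruction}). Passing to $Q_{40}\times\mathbb{Z}_3$ allows coefficients in the Eisenstein integers, where squares can cancel, and an excluded value can then be built by hand (Section~\ref{sec:construction}). Theorem~\ref{thm:B} is a local-global argument, given in Section~\ref{sec:coprime}.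

\section{From $G$ to matrices over $\mathbb{Z}[H]$}\label{sec:matrices}

For a commutative ring $R$ and $\alpha\in R[H]$ we define $\mathcal{D}_H(\alpha)\in R$ by the same formula. It is a polynomial with integer coefficients in the coefficients of $\alpha$, so it commutes with ring homomorphisms $R\to R'$. Over $\mathbb{C}$ the regular representation contains each irreducible representation $\rho$ of $H$ exactly $\deg\rho$ times, which gives Frobenius' factorization
\begin{equation}\label{eq:frobenius}
\mathcal{D}_H(\alpha)=\prod_{\rho}\det(\rho(\alpha))^{\deg\rho},\qquad \alpha\in\mathbb{C}[H].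
\end{equation}

Let $H\le G$ have index $n$ and put $\Lambda=\mathbb{Z}[H]$. As a left $\Lambda$-module $\mathbb{Z}[G]$ is free of rank $n$, so
\begin{equation}\label{eq:power}
\mathcal{D}_G(\alpha)=\mathcal{D}_H(\alpha)^n\qquad\text{for }\alpha\in\Lambda .
\end{equation}
For general elements of $\mathbb{Z}[G]$ we use the right module structure instead. For $M\in M_n(\Lambda)$ let $\det_{\mathbb{Z}}M$ be the determinant of the $\mathbb{Z}$-linear map $v\mapsto Mv$ on the column vectors $\Lambda^n$. For $n=1$ this is $\mathcal{D}_H$.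

\begin{lemma}\label{lem:matrix}
Every $D\in\mathcal{S}(G)$ equals $\det_{\mathbb{Z}}M$ for some $M\in M_n(\Lambda)$.
\end{lemma}

\begin{proof}
Let $D=\mathcal{D}_G(f)$ and $G=g_1H\sqcup\dots\sqcup g_nH$. Then $\mathbb{Z}[G]=\bigoplus_k g_k\Lambda$. Write $fg_l=\sum_kg_kM_{kl}$ with $M_{kl}\in\Lambda$. Then $f\cdot\sum_lg_lv_l=\sum_kg_k(Mv)_k$ for $v\in\Lambda^n$.
\end{proof}

The question is thus whether an $n\times n$ matrix over $\Lambda$ can be traded for a $1\times1$ matrix with the same $\det_{\mathbb{Z}}$. If $H$ is abelian, the determinant $\det_\Lambda M\in\Lambda$ does this: the characters $\chi$ of $H$ split $\mathbb{C}[H]^n$ into copies of $\mathbb{C}^n$, and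
\[
\det\nolimits_{\mathbb{Z}}M=\prod_\chi\det\chi(M)=\prod_\chi\chi(\det\nolimits_\Lambda M)=\mathcal{D}_H(\det\nolimits_\Lambda M).
\]
For nonabelian $H$ this determinant is not available.

Now let $G=H\times\langle z\rangle$ with $z$ of order $k$. The substitutions $z\mapsto\zeta$, $\zeta^k=1$, give $\mathbb{C}[G]\cong\prod_\zeta\mathbb{C}[H]$, so $\mathcal{D}_G(f)=\prod_\zeta\mathcal{D}_H(f|_{z=\zeta})$. For $k=2$ both factors come from $\Lambda$, and $\mathcal{D}_G(f)=\mathcal{D}_H(f|_{z=1}\cdot f|_{z=-1})\in\mathcal{S}(H)$. For $k=3$ let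
\[
\omega=e^{2\pi i/3},\qquad O=\mathbb{Z}[\omega],\qquad N(a+b\omega)=a^2-ab+b^2 ,
\]
and let $\varphi=f|_{z=\omega}\in O[H]$. Then $f|_{z=\omega^2}$ is the coefficientwise conjugate $\bar\varphi$, and $\mathcal{D}_H(\bar\varphi)=\overline{\mathcal{D}_H(\varphi)}$, so
\begin{equation}\label{eq:Z3}
\mathcal{D}_G(f)=\mathcal{D}_H(f|_{z=1})\cdot N\bigl(\mathcal{D}_H(\varphi)\bigr).
\end{equation}
The last factor is $\mathcal{D}_H(\varphi\bar\varphi)$. If $\varphi=\varphi_0+\varphi_1\omega$ with $\varphi_0,\varphi_1\in\Lambda$, then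
\[
\varphi\bar\varphi=\varphi_0^2-\varphi_0\varphi_1+\varphi_1^2+\omega(\varphi_1\varphi_0-\varphi_0\varphi_1),
\]
which lies in $\Lambda$ only if $\varphi_0$ and $\varphi_1$ commute. This is where the argument for $k=2$ breaks down, and where we look for a counterexample.

\section{An obstruction for the dicyclic groups $Q_{8p}$}\label{sec:obstruction}

Let $p$ be an odd prime and $Q_{8p}=\langle x,y\mid x^{4p}=1,\ y^2=x^{2p},\ yxy^{-1}=x^{-1}\rangle$. This group has four linear characters $x\mapsto\pm1$, $y\mapsto\pm1$. For $\eta^{4p}=1$, $\eta\ne\pm1$, the matrices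
\[
\rho_\eta(x)=\begin{pmatrix}\eta&0\\0&\eta^{-1}\end{pmatrix},\qquad
\rho_\eta(y)=\begin{pmatrix}0&1\\ \eta^{2p}&0\end{pmatrix}
\]
satisfy the defining relations. The representation $\rho_\eta$ is irreducible, because $\rho_\eta(y)$ swaps the two eigenlines of $\rho_\eta(x)$, and it depends up to isomorphism exactly on the pair $\{\eta,\eta^{-1}\}$. There are $2p-1$ pairs and $4+4(2p-1)=8p$, so the list is complete. Every element of the group ring has the form $\alpha=u(x)+v(x)y$ with polynomials $u,v$, and
\begin{equation}\label{eq:det2}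
\det\rho_\eta(\alpha)=\det\begin{pmatrix}u(\eta)&v(\eta)\\ \eta^{2p}v(\eta^{-1})&u(\eta^{-1})\end{pmatrix}=u(\eta)u(\eta^{-1})-\eta^{2p}v(\eta)v(\eta^{-1}).
\end{equation}

Let $u,v\in\mathbb{Z}[x]$. The order of $\eta$ is $4$, $p$, $2p$ or $4p$. For the orders $p$ and $2p$ we have $\eta^{2p}=1$ and \eqref{eq:det2} is the difference $|u(\eta)|^2-|v(\eta)|^2$. For the orders $4$ and $4p$ we have $\eta^{2p}=-1$ and it is the sum $|u(\eta)|^2+|v(\eta)|^2$; these are the definite components. We group the factors of \eqref{eq:frobenius} by the order of $\eta$: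
\begin{equation}\label{eq:factor}
\mathcal{D}_{Q_{8p}}(\alpha)=\Pi\cdot\bigl(s\,N_pN_{2p}N_{4p}\bigr)^2 .
\end{equation}
Here $\Pi=(u(1)^2-v(1)^2)(u(-1)^2-v(-1)^2)$ is the product over the linear characters, $s=|u(i)|^2+|v(i)|^2$ with $i=\sqrt{-1}$, and $N_d$ is the product of $\det\rho_\eta(\alpha)$ over the pairs $\{\eta,\eta^{-1}\}$ of order $d$. Each $N_d$ is an algebraic integer whose factors are permuted by the Galois group of $\mathbb{Q}(\eta)$, hence an integer. Also $s\ge0$ and $N_{4p}\ge0$.

To exclude a value we must control how it is distributed among the factors of \eqref{eq:factor}. The first lemma does this: it detects $s\neq1$ from the value alone.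

\begin{lemma}\label{lem:parity}
If $\mathcal{D}_{Q_{8p}}(\alpha)\equiv5\pmod8$, then $s\equiv3\pmod4$.
\end{lemma}

\begin{proof}
All factors in \eqref{eq:factor} are odd and odd squares are $1$ modulo $8$, so $\Pi\equiv5\pmod 8$. Both $\Pi$ and $s$ depend only on $u,v$ modulo $x^4-1$; write $u\equiv\sum_{r=0}^3u_rx^r$ and $v\equiv\sum_{r=0}^3v_rx^r$. Put
\[
a_0=u_0+u_2,\quad a_1=u_1+u_3,\quad b_0=v_0+v_2,\quad b_1=v_1+v_3 .
\]
Then $u(\pm1)=a_0\pm a_1$ and $v(\pm1)=b_0\pm b_1$, so $u(\pm1)^2-v(\pm1)^2=P\pm2R$ with
\[
P=a_0^2+a_1^2-b_0^2-b_1^2,\qquad R=a_0a_1-b_0b_1,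
\]
and $\Pi=P^2-4R^2$. As $\Pi$ is odd, $P$ is odd, so one or three of $a_0,a_1,b_0,b_1$ are odd, and $\Pi\equiv1-4R^2\pmod8$. If only one were odd, both products in $R$ would be even and $\Pi\equiv1\pmod 8$. So three are odd. Finally
\[
s=(u_0-u_2)^2+(u_1-u_3)^2+(v_0-v_2)^2+(v_1-v_3)^2,
\]
and the four bases have the parities of $a_0,a_1,b_0,b_1$. Hence $s\equiv3\pmod4$.
\end{proof}

The smallest prime $p=3$ already shows the obstruction.

\begin{example}\label{ex:245}
In $Q_8=\langle x,y\mid x^4=1,\ y^2=x^2,\ yxy^{-1}=x^{-1}\rangle$ the element $2+x+y+xy$ has $u=2+x$ and $v=1+x$. The linear characters give $(9-4)(1-0)=5$, the two-dimensional representation gives $|2+i|^2+|1+i|^2=7$, and so $245=5\cdot7^2\in\mathcal{S}(Q_8)$.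

We claim that $245\notin\mathcal{S}(Q_{24})$. Suppose $\mathcal{D}_{Q_{24}}(\alpha)=245$. By \eqref{eq:factor}, $sN_3N_6N_{12}$ divides $7$. Since $245\equiv5\pmod8$, Lemma~\ref{lem:parity} gives $s=7$, and then $N_{12}=1$. With $\zeta=e^{2\pi i/12}$,
\[
1=\bigl(|u(\zeta)|^2+|v(\zeta)|^2\bigr)\bigl(|u(\zeta^5)|^2+|v(\zeta^5)|^2\bigr)\ \ge\ |u(\zeta)u(\zeta^5)|^2+|v(\zeta)v(\zeta^5)|^2 .
\]
The two terms on the right are the norms of $u(\zeta)$ and $v(\zeta)$ from $\mathbb{Q}(\zeta)$ to $\mathbb{Q}$, hence nonnegative integers, and one of them must vanish. If $u(\zeta)=0$, then $x^4-x^2+1$ divides $u$, and this polynomial takes the value $3$ at $x=i$. So $u(i)\in3\mathbb{Z}[i]$, and $7=|u(i)|^2+|v(i)|^2$ forces $u(i)=0$. But $7$ is not a sum of two squares. The case $v(\zeta)=0$ is symmetric.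
\end{example}

In the example, $s=7$ needs both $u(i)$ and $v(i)$ to be nonzero modulo $3$. This keeps both $u(\zeta)$ and $v(\zeta)$ nonzero, and definiteness then makes $N_{12}$ too large. The same mechanism works for every $p$.

\begin{lemma}\label{lem:rigid}
If $N_{4p}=1$, then $s=a^2+b^2+p^2(c^2+d^2)$ for some integers $a,b,c,d$.
\end{lemma}

\begin{proof}
Let $\zeta$ have order $4p$, and let products run over the $p-1\geq2$ pairs $\{\eta,\eta^{-1}\}$ of order $4p$. Expanding and dropping nonnegative terms,
\[
1=\prod\bigl(|u(\eta)|^2+|v(\eta)|^2\bigr)\ \ge\ \prod|u(\eta)|^2+\prod|v(\eta)|^2=N_{\mathbb{Q}(\zeta)/\mathbb{Q}}(u(\zeta))+N_{\mathbb{Q}(\zeta)/\mathbb{Q}}(v(\zeta)).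
\]
Both norms are nonnegative integers, so $u(\zeta)=0$ or $v(\zeta)=0$, and the monic polynomial $\Phi_{4p}$ divides $u$ or $v$ in $\mathbb{Z}[x]$. Now $\eta$ has order $4p$ exactly when $-\eta^2$ has order $p$, so $\Phi_{4p}(x)=\Phi_p(-x^2)$, both sides being monic of degree $2(p-1)$ with the same roots. Thus $\Phi_{4p}(i)=\Phi_p(1)=p$, and one of $u(i)$, $v(i)$ lies in $p\mathbb{Z}[i]$.
\end{proof}

\begin{proposition}\label{prop:obstruction}
Let $p$ be an odd prime and let $q\equiv3\pmod4$ be a prime not of the form $a^2+b^2+p^2(c^2+d^2)$ with $a,b,c,d\in\mathbb{Z}$. Let $m$ be a squarefree integer with $q\nmid m$ and $m\equiv5\pmod8$. Then $q^2m\notin\mathcal{S}(Q_{8p})$.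
\end{proposition}

\begin{proof}
Suppose $\mathcal{D}_{Q_{8p}}(\alpha)=q^2m$. By \eqref{eq:factor} the square of $T=sN_pN_{2p}N_{4p}$ divides $q^2m$. As $m$ is squarefree and $q\nmid m$, this means $T\mid q$. Since $q^2m\equiv5\pmod8$, Lemma~\ref{lem:parity} gives $s\equiv3\pmod4$; together with $s\geq0$ and $s\mid q$ this gives $s=q$. Then $N_{4p}=\pm1$, so $N_{4p}=1$, and Lemma~\ref{lem:rigid} writes $q$ in the excluded form.
\end{proof}

\begin{remark}\label{rem:hyp}
The conditions on $m$ matter; take $p=3$, $q=7$. The congruence $m\equiv5\pmod 8$ places $q$ in the factor $s$. Without it $q^2$ can sit in $\Pi$: the element $u=1+x+\dots+x^6$ has determinant $7\prod_{\eta^{12}=1,\,\eta\ne1}\frac{\eta^7-1}{\eta-1}=7$ in $\langle x\rangle\cong\mathbb{Z}_{12}$, because $\eta\mapsto\eta^7$ permutes the $\eta$, so $7^2\cdot1\in\mathcal{S}(Q_{24})$ by \eqref{eq:power}. The conditions that $m$ be squarefree and prime to $q$ force $N_{4p}=1$. They cannot both be dropped: $\langle x^3,y\rangle\cong Q_8$ has index $3$ in $Q_{24}$, so $245^3=7^2m\in\mathcal{S}(Q_{24})$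 with $m=7^4\cdot5^3\equiv5\pmod8$.
\end{remark}

\begin{corollary}\label{cor:excluded}
For every prime $\ell\equiv5\pmod8$ with $\ell\ne13$,
\[
D_\ell=31^2\cdot439\cdot559\cdot1009\cdot\ell\notin\mathcal{S}(Q_{40}).
\]
\end{corollary}

\begin{proof}
Take $p=5$, $q=31$. If $31=a^2+b^2+25(c^2+d^2)$, then $c^2+d^2\in\{0,1\}$, so $31$ or $6$ would be a sum of two squares; neither is. Let $m=439\cdot559\cdot1009\cdot\ell$, where $559=13\cdot43$. The primes $31,43,439,1009$ are $7,3,7,1$ modulo $8$, so they differ from $\ell$. Hence $m$ is a product of five distinct primes other than $31$, and $m\equiv7\cdot7\cdot1\cdot5\equiv5\pmod8$.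
\end{proof}

\section{Determinants of $Q_{40}\times\mathbb{Z}_3$}\label{sec:construction}

Let $H=Q_{40}$ and $G=H\times\langle z\rangle$ with $z^3=1$. We construct elements of $\mathbb{Z}[G]$ with determinant $D_\ell$. In $O=\mathbb{Z}[\omega]$ put $\theta=\omega-\omega^2=1+2\omega$, so that
\[
\theta^2=-3,\qquad \theta\omega=-2-\omega,\qquad \theta\omega^2=1-\omega,\qquad \omega\equiv1\pmod\theta .
\]
In $H$ put
\[
c=x^4,\quad C=\langle c\rangle,\quad e=1+c+c^2+c^3+c^4,\quad \mathbf{i}=x^5,\quad \mathbf{j}=y,\quad \mathbf{k}=\mathbf{ij},\quad \tau=x^{10}.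
\]
Then $\mathbf{i}^2=\mathbf{j}^2=\mathbf{k}^2=\tau$, and $Q=\langle\mathbf{i},\mathbf{j}\rangle\cong Q_8$ maps isomorphically onto $H/C$. The irreducible representations of $H$ that are trivial on $C$ are the four linear characters and $\rho_i$; they restrict to the irreducible representations of $Q$.

\subsection*{Reduction to $O[Q]$}

We want the representations of $H$ that are nontrivial on $C$ to contribute nothing, while keeping freedom on the others. Multiples of $e$ are invisible to the former, so we take $\varphi=\psi+\theta e\kappa$, with $\psi\in O[C]$ chosen to act by units and $\kappa\in O[Q]$ free. The congruence $\varphi\equiv1\pmod\theta$ will make the first factor in \eqref{eq:Z3} equal to $1$. For $\psi\in O[C]$ and $\xi^5=1$, let $\psi(\xi)$ be the image of $\psi$ under the $O$-algebra map $c\mapsto\xi$.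

\begin{lemma}\label{lem:reduce}
Let $\psi\in1+\theta O[C]$ be such that $\psi(\xi)$ is a unit in the ring of algebraic integers for every primitive fifth root of unity $\xi$, and let $\kappa\in O[Q]$. Then
\[
N\bigl(\mathcal{D}_Q(\psi(1)+5\theta\kappa)\bigr)\in\mathcal{S}(G).
\]
\end{lemma}

\begin{proof}
Let $\varphi=\psi+\theta e\kappa=1+\theta g$ with $g\in O[H]$. Choose $\tilde g\in\mathbb{Z}[G]$ with $\tilde g|_{z=\omega}=g$ and put $f=1+(z-z^2)\tilde g$. Then $f|_{z=1}=1$ and $f|_{z=\omega}=\varphi$, so $\mathcal{D}_G(f)=N(\mathcal{D}_H(\varphi))$ by \eqref{eq:Z3}.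

We evaluate $\mathcal{D}_H(\varphi)$ by \eqref{eq:frobenius}. In the representations trivial on $C$ we have $c\mapsto1$, $e\mapsto5$, so $\varphi$ acts as $\psi(1)+5\theta\kappa$, and together they contribute $\mathcal{D}_Q(\psi(1)+5\theta\kappa)$. The others are the $\rho_\eta$ with $\xi=\eta^4\ne1$. There $\rho_\eta(c)=\mathrm{diag}(\xi,\xi^{-1})$ and $\rho_\eta(e)=0$, so $\det\rho_\eta(\varphi)=\psi(\xi)\psi(\xi^{-1})$. Each of the two pairs $\{\xi,\xi^{-1}\}$ arises from eight values of $\eta$, that is, from four representations of degree $2$. The total contribution is $\varepsilon^8$ with $\varepsilon=\prod_\xi\psi(\xi)$ over the four primitive fifth roots of unity. This $\varepsilon$ is a unit fixed by the Galois group of $\mathbb{Q}(\omega,\xi)$ over $\mathbb{Q}(\omega)$, so $\varepsilon\in O^\times$ and $N(\varepsilon)=1$.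
\end{proof}

In $\rho_i$ we have $\tau\mapsto-1$, $\mathbf{i}\mapsto\mathrm{diag}(i,-i)$, and by \eqref{eq:det2}, applied with $u(\pm i)=a\pm bi$ and $v(\pm i)=b'\pm b''i$,
\begin{equation}\label{eq:foursquares}
\det\rho_i(a+b\mathbf{i}+b'\mathbf{j}+b''\mathbf{k})=a^2+b^2+b'^2+b''^2\qquad(a,b,b',b''\in O).
\end{equation}
Let $\delta=\det\rho_i(\psi(1)+5\theta\kappa)$. It enters $\mathcal{D}_Q$ squared, so we want $N(\delta)=31$.

\subsection*{The unit $\psi$}

By \eqref{eq:foursquares}, $\delta\equiv\psi(1)^2\pmod{5\theta}$. The obvious choice $\psi=1$ therefore needs an element of norm $31$ that is $1$ modulo $5\theta$. The elements of norm $31$ are the six unit multiples of $\pi=1-5\omega$ and those of $\bar\pi=1-5\omega^2$. The units of $O$ are distinct modulo $5$, so only $\pi$ and $\bar\pi$ are $1$ modulo $5$, and both are $-4\equiv-1$ modulo $\theta$. So $\psi=1$ fails. On the other hand $-\bar\pi=-6-5\omega$ is $1$ modulo $\theta$ and $-1$ modulo $5$, hence congruent to $4$ modulo $5\theta$. This asks for $\psi$ with $\psi(1)=-2$, and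 cyclotomic units provide one.

For a primitive fifth root of unity $\xi$ the number $w=\omega\xi$ has order $15$. The sum $\sum_{r=0}^6w^r=\frac{1-w^7}{1-w}$ is a unit, since $w=(w^7)^{13}$ shows that its inverse is also an algebraic integer. Modulo $\theta$ it becomes $\sum_{r=0}^6\xi^r=1+\xi$, and $(1+\xi)(1+\xi^2+\xi^4)=1$. So
\begin{equation}\label{eq:unit}
\Bigl(\sum_{r=0}^6(\omega\xi)^r\Bigr)\bigl(1+\xi^2+\xi^4\bigr)
\end{equation}
is a unit congruent to $1$ modulo $\theta$. Setting $\xi=1$ in this expression gives $1\cdot3\equiv-2\pmod5$, as desired. It remains to lift it to $O[C]$.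

\begin{lemma}\label{lem:psi}
The element $\psi=1+\theta(-\omega^2c-c^2+c^3+\omega c^4)$ has $\psi(1)=-2$, and $\psi(\xi)$ is the unit \eqref{eq:unit} for every primitive fifth root of unity $\xi$.
\end{lemma}

\begin{proof}
First, $\psi(1)=1+\theta(\omega-\omega^2)=1+\theta^2=-2$. In $O[C]$, using $c^5=1$ and $1+\omega+\omega^2=0$,
\[
\sum_{r=0}^6\omega^rc^r=(1+\omega^2)+(\omega+1)c+\omega^2c^2+c^3+\omega c^4=-\omega-\omega^2c+\omega^2c^2+c^3+\omega c^4 .
\]
If $\sum_k a_kc^k$ is multiplied by $1+c^2+c^4$, the coefficient of $c^k$ becomes $a_k+a_{k+1}+a_{k+3}$, indices modulo $5$. Here these sums are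
\[
-\omega-\omega^2+1=2,\quad -\omega^2+\omega^2+\omega=\omega,\quad \omega^2+1-\omega=-2\omega,\quad 1+\omega-\omega^2=-2\omega^2,\quad \omega-\omega+\omega^2=\omega^2 .
\]
The product $2+\omega c-2\omega c^2-2\omega^2c^3+\omega^2c^4$ is congruent to $1+e$ modulo $\theta$, so we subtract $e$, which does not change the value at $\xi$. The result is
\[
1+(\omega-1)c-(1+2\omega)c^2-(1+2\omega^2)c^3+(\omega^2-1)c^4 ,
\]
and this is $\psi$, because $\omega-1=-\theta\omega^2$, $\ 1+2\omega=\theta$, $\ -1-2\omega^2=1+2\omega=\theta$ and $\omega^2-1=-2-\omega=\theta\omega$.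
\end{proof}

\subsection*{The element $\kappa$}

Write $\kappa=\kappa_0+\tau\kappa_1$ with $\kappa_0,\kappa_1$ in the $O$-span of $1,\mathbf{i},\mathbf{j},\mathbf{k}$. The representation $\rho_i$ sees only $\kappa^-=\kappa_0-\kappa_1$ and the linear characters see only $\kappa^+=\kappa_0+\kappa_1$. Any pair $\kappa^-\equiv\kappa^+\pmod2$ occurs.

Let $\kappa^-=a+b\mathbf{i}+b'\mathbf{j}+b''\mathbf{k}$ and $\Sigma=a^2+b^2+b'^2+b''^2$. By \eqref{eq:foursquares}, $\delta=4-20\theta a-75\Sigma$. The equation $\delta=-6-5\omega$ reads $10+5\omega=20\theta a+75\Sigma$; dividing by $5\theta$, with $2+\omega=-\theta\omega$ and $15=-5\theta^2$, it becomes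
\[
4a+\omega=5\theta\,\Sigma .
\]
The choice $a=-4\omega$ makes the left side $-15\omega=5\theta\cdot\theta\omega$, so we need $\Sigma=\theta\omega=-2-\omega$. As $a^2=16\omega^2=-16-16\omega$, this means $b^2+b'^2+b''^2=14+15\omega$, and indeed
\[
\omega^2+(4+\omega)^2+(3+3\omega)^2=(-1-\omega)+(15+7\omega)+9\omega=14+15\omega .
\]
So $\kappa^-=-4\omega-\omega\mathbf{i}+(4+\omega)\mathbf{j}+(3+3\omega)\mathbf{k}$ gives $\delta=-6-5\omega$, of norm $36-30+25=31$. Written out,
\[
\delta=(38+20\omega)^2-75(14+15\omega)=(1044+1120\omega)-(1050+1125\omega).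
\]
The coordinates of $-2+5\theta\kappa^-$ at $\mathbf{j}$ and $\mathbf{k}$ are divisible by $5$, just as Lemma~\ref{lem:rigid} would require. But over $O$ the four squares cancel, so the divisibility no longer restricts the size of $\delta$.

The freedom in $\kappa^+$ is used to make the remaining norms a squarefree product. Take $\kappa^+=-\omega\mathbf{i}+(2+\omega)\mathbf{j}+(\omega-1)\mathbf{k}$. Then $\kappa^+-\kappa^-=4\omega-2\mathbf{j}-(4+2\omega)\mathbf{k}$ is divisible by $2$, and $\kappa_0=\frac12(\kappa^++\kappa^-)$, $\kappa_1=\frac12(\kappa^+-\kappa^-)$ give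
\[
\kappa=-2\omega+2\omega\tau-\omega\mathbf{i}+(3+\omega)\mathbf{j}-\tau\mathbf{j}+(1+2\omega)\mathbf{k}-(2+\omega)\tau\mathbf{k}.
\]
The values at the linear characters follow from $\theta(a+b\omega)=(a-2b)+(2a-b)\omega$:
\begin{center}
\begin{tabular}{c|c|c|c|l}
$(\mathbf{i},\mathbf{j},\mathbf{k})\mapsto$ & $\kappa^+$ & $\theta\kappa^+$ & $-2+5\theta\kappa^+$ & norm\\ \hline
$(+,+,+)$ & $1+\omega$ & $-1+\omega$ & $-7+5\omega$ & $49+35+25=109$\\
$(+,-,-)$ & $-1-3\omega$ & $5+\omega$ & $23+5\omega$ & $529-115+25=439$\\
$(-,+,-)$ & $3+\omega$ & $1+5\omega$ & $3+25\omega$ & $9-75+625=559$\\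
$(-,-,+)$ & $-3+\omega$ & $-5-7\omega$ & $-27-35\omega$ & $729-945+1225=1009$
\end{tabular}
\end{center}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
For $t\in O$ let $\kappa_t=\kappa+t(1+\tau)(1+\mathbf{i}+\mathbf{j}+\mathbf{k})$. The added term vanishes in $\rho_i$, where $1+\tau\mapsto0$, and at the three nontrivial linear characters, where $1+\mathbf{i}+\mathbf{j}+\mathbf{k}\mapsto0$; at the trivial character it equals $8t$. By Lemmas~\ref{lem:reduce} and~\ref{lem:psi}, formula \eqref{eq:frobenius} for $Q$ and the table,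
\begin{equation}\label{eq:family}
31^2\cdot439\cdot559\cdot1009\cdot N(-7+5\omega+40\theta t)\in\mathcal{S}(G)\qquad\text{for all }t\in O .
\end{equation}
For $t=0$ this is $D=D_{109}$, and $109\equiv5\pmod8$ is prime, so $D\notin\mathcal{S}(H)$ by Corollary~\ref{cor:excluded}.

For infinitely many values we use Dirichlet's theorem in $\mathbb{Z}[\omega]$: if $\alpha,\mu\in O$ are coprime and $\mu\ne0$, then $\alpha+\mu O$ contains infinitely many prime elements whose norm is a rational prime. Here $\alpha=-7+5\omega$ and $\mu=40\theta$ are coprime because their norms $109$ and $4800$ are. Only finitely many elements of $O$ have a given norm, so infinitely many primes $\ell$ have the form $N(\alpha+\mu t)$. Since $\alpha+\mu t\equiv\alpha\pmod{8O}$, each such $\ell$ is congruent to $109\equiv5$ modulo $8$. For those $\ell\ne13$, \eqref{eq:family} and Corollary~\ref{cor:excluded} give $D_\ell\in\mathcal{S}(G)\setminus\mathcal{S}(H)$.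
\end{proof}

Explicitly, $D=\mathcal{D}_G(f)$ for $f=1+(z-z^2)\bigl(-z^2c-c^2+c^3+zc^4+e\tilde\kappa\bigr)$, where $\tilde\kappa$ is obtained from the displayed formula for $\kappa$ by writing $z$ for $\omega$.

\section{Values coprime to $|H|$}\label{sec:coprime}

We now prove Theorem~\ref{thm:B}. The substitute for the determinant $\det_\Lambda$ of the abelian case is the reduced norm. It takes values in the center of $\mathbb{Q}[H]$, and the task is to realize a given reduced norm by a small matrix with entries in $\Lambda$.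

\subsection*{Reduced norms and four standard facts}

Let $\Lambda=\mathbb{Z}[H]$ and $A=\mathbb{Q}[H]=\prod_iA_i$, with $A_i$ central simple over the number field $F_i$ and $\dim_{F_i}A_i=d_i^2$; the number $d_i$ is the \emph{degree} of $A_i$. For a prime $p$ write $\Lambda_p=\mathbb{Z}_p\otimes\Lambda$ and $A_p=\mathbb{Q}_p\otimes A$.

If $B$ is central simple of degree $m$ over a field $F$, then $B\otimes_F\bar F\cong M_m(\bar F)$, and the \emph{reduced norm} $\mathrm{nrd}(b)\in F$ is the determinant of the image of $b$. It does not depend on the isomorphism, is multiplicative, is compatible with extension of $F$, and is nonzero exactly on $B^\times$. On $M_r(A)=\prod_iM_r(A_i)$, and likewise on $M_r(A_p)$, we take $\mathrm{nrd}$ componentwise, and $SL(\cdot)$ denotes the group of elements of reduced norm $1$. From the definition, $\mathrm{nrd}(\mathrm{diag}(b,1,\dots,1))=\mathrm{nrd}(b)$, and elementary matrices $I+\lambda E_{kl}$ ($k\ne l$), being unipotent, have reduced norm $1$. For $a\in M_r(\Lambda)$ with $\mathrm{nrd}(a)=(\nu_i)$,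
\begin{equation}\label{eq:nrd}
\det\nolimits_{\mathbb{Z}}a=\prod_iN_{F_i/\mathbb{Q}}(\nu_i)^{d_i}.
\end{equation}
Indeed, over $\bar F_i$ the module $A_i^r$ becomes the space of $rd_i\times d_i$ matrices, and $a$ acts on each of the $d_i$ columns with determinant $\nu_i$; then use $\det_{\mathbb{Q}}=N_{F_i/\mathbb{Q}}\circ\det_{F_i}$.

Let $B$ be central simple of degree $m$ over a number field $F$. At an archimedean place $v$ the algebra $B_v=B\otimes_FF_v$ is $M_m(\mathbb{C})$, $M_m(\mathbb{R})$ or $M_{m/2}(\mathbb{H})$; in the last case the real place $v$ is \emph{ramified} in $B$. The algebras $B$ and $M_r(B)$ have the same ramified real places. We use the following facts.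

\begin{enumerate}
\item[(F1)] A ring $R$ is semilocal if $R/\mathrm{rad}\,R$ is semisimple. Such a ring has stable range $1$, and so every matrix in $GL_n(R)$ is a product of elementary matrices and one matrix $\mathrm{diag}(b,1,\dots,1)$ with $b\in R^\times$ \cite{Bass}.
\item[(F2)] If $p\nmid|H|$, then $\Lambda_p\cong\prod_iM_{d_i}(O_{F_i}\otimes\mathbb{Z}_p)$ as algebras over their centers, where $O_{F_i}$ is the ring of integers of $F_i$ \cite[\S\S26--27]{CR}.
\item[(F3)] (Hasse--Schilling--Maass) An element of $F^\times$ is a reduced norm from $B$ if and only if it is positive at all real places ramified in $B$ \cite[Thm.~33.15]{Reiner}.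
\item[(F4)] (Strong approximation, Kneser) If $m\geq2$, then $SL(B)$ is the group of $F$-points of a simply connected, absolutely almost simple algebraic group. If $\prod_{v\mid\infty}SL(B_v)$ is not compact, then $SL(B)$ is dense in the group of finite-adelic points \cite[Thm.~7.12]{PR}.
\end{enumerate}

We spell out what (F4) gives for $M_r(A)$. Let $K_p=SL(M_r(A_p))\cap GL_r(\Lambda_p)$. The finite-adelic points of $SL(M_r(A))$ are the tuples $(b_p)$ with $b_p\in SL(M_r(A_p))$ and $b_p\in K_p$ for almost all $p$. The basic open sets are the products $\prod_pU_p$ with $U_p$ open in $SL(M_r(A_p))$ and $U_p=K_p$ for almost all $p$. By (F2), $K_p$ is a product over $i$ for $p\nmid|H|$, so this adelic group is the product of those of the algebras $M_r(A_i)$.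

\begin{lemma}\label{lem:SA}
Let $r=2$, or let $r=1$ and assume that no $A_i$ is a totally definite quaternion algebra. Then every nonempty basic open set $\prod_pU_p$ contains an element of $SL(M_r(A))$.
\end{lemma}

\begin{proof}
It suffices to prove density for each factor $B=M_r(A_i)$, of degree $m=rd_i$. If $m=1$, then $SL(B)$ and its adelic points are trivial. Let $m\ge2$. If some $B_v$ is a matrix algebra of size at least $2$ over $\mathbb{R}$, $\mathbb{C}$ or $\mathbb{H}$, then $SL(B_v)$ contains the unbounded family $\mathrm{diag}(\lambda,\lambda^{-1},1,\dots,1)$, $\lambda>0$, and (F4) applies. Otherwise $B_v\cong\mathbb{H}$ for all archimedean $v$, that is, $B$ is a totally definite quaternion algebra. For $r=1$ this is excluded by hypothesis. For $r=2$ it is impossible, since every $B_v=M_2(A_{i,v})$ has size at least $2$.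
\end{proof}

\subsection*{Proof of Theorem~\ref{thm:B}}

If $D=0$, then $|H|=\gcd(0,|H|)=1$ and both parts are trivial. Let $D\ne0$. By Lemma~\ref{lem:matrix}, $D=\det_{\mathbb{Z}}M$ with $M\in M_n(\Lambda)$. Put $\nu=(\nu_i)=\mathrm{nrd}(M)$; by \eqref{eq:nrd} all $\nu_i$ are nonzero. Let $r=1$ in part (1) and $r=2$ in part (2). By \eqref{eq:nrd} it suffices to find $a\in M_r(\Lambda)$ with $\mathrm{nrd}(a)=\nu$; for $r=1$ this gives $D=\mathcal{D}_H(a)\in\mathcal{S}(H)$. We solve this equation over each $\mathbb{Z}_p$, then over $\mathbb{Q}$, and then correct the rational solution by an element of reduced norm $1$ so that it becomes integral at every prime.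

\medskip\noindent\emph{Step 1: for each prime $p$ there is $a_p\in M_r(\Lambda_p)$ with $\mathrm{nrd}(a_p)=\nu$, and $a_p\in GL_r(\Lambda_p)$ if $p\nmid D$.} If $p\nmid D$, then $M$ acts bijectively on $\Lambda_p^n$; the inverse map is again right $\Lambda_p$-linear, so $M\in GL_n(\Lambda_p)$.

Let $p\mid|H|$. Here (F2) gives no description of $\Lambda_p$, and this is the one place where $\gcd(D,|H|)=1$ is used: it gives $M\in GL_n(\Lambda_p)$. The ring $\Lambda_p$ is semilocal, because $p\Lambda_p$ lies in the radical (the geometric series inverts $1-p\lambda$) and $\Lambda_p/p\Lambda_p=\mathbb{F}_p[H]$ is finite. By (F1) there is $b_p\in\Lambda_p^\times$ with $\mathrm{nrd}(b_p)=\mathrm{nrd}(M)=\nu$. Take $a_p=b_p$ for $r=1$ and $a_p=\mathrm{diag}(b_p,1)$ for $r=2$.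

Let $p\nmid|H|$. By (F2), the $i$th component of $M$ is a matrix of size $nd_i$ over $O_{F_i}\otimes\mathbb{Z}_p$ with determinant $\nu_i$. So $\nu_i\in O_{F_i}\otimes\mathbb{Z}_p$, and $\nu_i$ is a unit there if $p\nmid D$. Let $a_p\in M_r(\Lambda_p)\cong\prod_iM_{rd_i}(O_{F_i}\otimes\mathbb{Z}_p)$ have components $\mathrm{diag}(\nu_i,1,\dots,1)$.

\medskip\noindent\emph{Step 2: there is $a_0\in GL_r(A)$ with $\mathrm{nrd}(a_0)=\nu$.} Each $\nu_i$ is a reduced norm from $M_n(A_i)$, so by (F3) it is positive at the real places ramified in $A_i$. By (F3) again it is a reduced norm from $M_r(A_i)$.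

\medskip\noindent\emph{Step 3: patching.} The entries of $a_0$ and $a_0^{-1}$ have finitely many primes in their denominators. So there is a finite set $S$ of primes containing all $p\mid|H|$ and all $p$ with $a_0\notin GL_r(\Lambda_p)$ or $a_p\notin GL_r(\Lambda_p)$. Put
\[
U_p=\begin{cases}a_0^{-1}a_p\,GL_r(\Lambda_p)\cap SL(M_r(A_p)), & p\in S,\\ K_p, & p\notin S.\end{cases}
\]
For $p\in S$ the element $a_p$ is invertible in $M_r(A_p)$ and $GL_r(\Lambda_p)$ is open in $GL_r(A_p)$, so $U_p$ is open; it contains $a_0^{-1}a_p$, whose reduced norm is $\nu^{-1}\nu=1$. By Lemma~\ref{lem:SA} there is $b\in SL(M_r(A))$ lying in all $U_p$. Let $a=a_0b$. Then $\mathrm{nrd}(a)=\nu$. For $p\in S$ we have $a\in a_pGL_r(\Lambda_p)\subseteq M_r(\Lambda_p)$, and for $p\notin S$ both $a_0$ and $b$ lie in $GL_r(\Lambda_p)$. A rational number that lies in $\mathbb{Z}_p$ for all $p$ is an integer, so $a\in M_r(\Lambda)$. \qed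

\begin{remark}\label{rem:localglobal}
Steps 1 and 2 hold for $r=1$ without any hypothesis on the components of $\mathbb{Q}[H]$. So the number $D$ of Theorem~\ref{thm:A} is a value of $\mathcal{D}_{Q_{40}}$ on $\mathbb{Q}[Q_{40}]$ and on $\mathbb{Z}_p[Q_{40}]$ for every $p$. Choosing $\alpha\in\Lambda$ close to $a_p$ at finitely many primes, we see that for every modulus $k$ some element of $\mathcal{S}(Q_{40})$ is congruent to $D$ modulo $k$. No congruence excludes $D$; only Step 3 fails. And density does fail for a totally definite quaternion algebra $B$: the elements of $SL(B)$ in a compact open set of finite-adelic points have bounded denominators and are bounded at all archimedean places, so they are finite in number, while the open set is infinite.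
\end{remark}

\begin{thebibliography}{9}

\bibitem{Bass} Bass, \emph{K-theory and stable algebra}, 1964.

\bibitem{CR} Curtis and Reiner, \emph{Methods of Representation Theory} I.

\bibitem{PP} Bishnu Paudel and Chris Pinner, \emph{The integer group determinants for the non-abelian groups of order 18}, arXiv:2305.01833 (2023).

\bibitem{PR} Platonov and Rapinchuk, \emph{Algebraic Groups and Number Theory}.

\bibitem{Reiner} Reiner, \emph{Maximal Orders}.

\end{thebibliography}
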